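\title{Minimizers of the first Dirichlet eigenvalue on $\mathbb{Z}^d$ converge to a ball}

\begin{abstract}
Among the induced subgraphs of $\mathbb{Z}^d$ with $n$ vertices, consider those that minimize the smallest eigenvalue of the combinatorial Dirichlet Laplacian $2d\,I-A$. We prove that for every $d\ge 2$ these subgraphs, rescaled to volume one and translated, converge in Hausdorff distance to a ball. The proof determines, up to constants, how much one vertex is worth: the minimal eigenvalue drops by an amount of order $n^{-1-2/d}$ when $n$ increases by one. This yields two-sided bounds on the first eigenvector, a bound on the edge boundary and a density estimate that excludes thin tentacles. We also obtain polynomial rates of convergence and show that the statement fails for subgraphs that are only asymptotically minimizing.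
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Fix an integer $d\ge2$ and regard $\mathbb{Z}^d$ as a graph in which $x\sim y$ when $|x-y|=1$. All subgraphs $G$ are finite, nonempty and induced: an edge of $\mathbb{Z}^d$ that joins two vertices of $G$ belongs to $G$. So $G$ is determined by its vertex set, which we also call $G$, and $|G|$ is the number of vertices. With $A_G$ the adjacency matrix of $G$, the \emph{combinatorial Dirichlet Laplacian} of $G$ is the $|G|\times|G|$ matrix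
\[
L_G=2d\,I-A_G ,
\]
whose diagonal entry is the degree of a vertex in $\mathbb{Z}^d$, not in $G$. Let $\lambda_D(G)$ be its smallest eigenvalue. If $f\colon\mathbb{Z}^d\to\mathbb{R}$ vanishes off $G$, then, because every vertex lies on $2d$ edges of $\mathbb{Z}^d$ and $G$ is induced,
\[
\langle f,L_Gf\rangle=2d\sum_x f(x)^2-2\sum_{\{x,y\}}f(x)f(y)=\sum_{\{x,y\}}\bigl(f(x)-f(y)\bigr)^2=:\mathcal{E}(f),
\]
where $\{x,y\}$ runs over all edges of $\mathbb{Z}^d$, including those that leave $G$. Hence
\begin{equation}\label{eq:rayleigh}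
\lambda_D(G)=\min\bigl\{\mathcal{E}(f)/\|f\|^2:\ f\ne0,\ f=0\text{ off }G\bigr\},\qquad \|f\|^2=\sum_xf(x)^2 .
\end{equation}
In probabilistic terms, $A_G/2d$ is the transition matrix of simple random walk killed on leaving $G$, and $1-\lambda_D(G)/2d$ is its largest eigenvalue: the smaller $\lambda_D(G)$, the longer $G$ can hold the walk. For $n\ge1$ put
\[
F(n)=\min\{\lambda_D(G):\ |G|=n\},
\]
and call $G$ \emph{minimizing} if $\lambda_D(G)=F(|G|)$. What do minimizing subgraphs look like?

For small $n$ one maximizes the largest eigenvalue of $A_G$ by inspection. A vertex gives $F(1)=2d$ and an edge gives $F(2)=2d-1$. For $n=3$ the straight path and the bent path both give $F(3)=2d-\sqrt2$, so minimizers need not be unique up to lattice symmetries. For $n=4$ the path, the star and the unit square have largest adjacency eigenvalues $(1+\sqrt5)/2$, $\sqrt3$ and $2$, so $F(4)=2d-2$ and the square wins. In dimension one there is nothing to ask: a path with $k$ vertices has eigenvalue $2-2\cos\frac{\pi}{k+1}$, which decreases strictly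 in $k$, so the minimizers are the intervals.

For large $n$ we rescale. If $|G|=n$, put $h=n^{-1/d}$ and let $G^*\subset\mathbb{R}^d$ be the union over $v\in G$ of the closed cubes of side $h$ centered at $hv$. Then $G^*$ has volume $|G^*|=1$. If $\psi$ is smooth with compact support and $f(x)=\psi(hx)$, Riemann sums give $h^{-2}\mathcal{E}(f)/\|f\|^2\to\int|\nabla\psi|^2/\int\psi^2$ as $h\to0$. The limit is invariant under rotations: the lattice directions disappear from the energy. They do not disappear from every functional; the number of edges leaving $G$ is at least $2dn^{1-1/d}$ (Theorem~\ref{thm:quant}(iii)), with equality for cubes. For the continuum energy, the Faber--Krahn inequality says that among open sets of volume one the ball has the smallest first Dirichlet eigenvalue. So one guesses that $G^*$ is close to a ball. Let $D$ be the closed ball centered at the origin with $|D|=1$, and let $\lambda^*$ be the first Dirichlet eigenvalue of $-\Delta$ on its interior. The Hausdorff distance of compact sets $X,Y\subset\mathbb{R}^d$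 is
\[
d_H(X,Y)=\max\Bigl\{\max_{x\in X}\operatorname{dist}(x,Y),\ \max_{y\in Y}\operatorname{dist}(y,X)\Bigr\}.
\]
The conjecture stated in \cite{SR} is that for every $d\ge2$ and every sequence of minimizing subgraphs $G_n$ with $|G_n|=n$, the Hausdorff distance of $G_n^*$ and $D$ tends to $0$ after translating the $G_n$.

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $G_n\subset\mathbb{Z}^d$ be minimizing with $|G_n|=n$. Then there are $z_n\in\mathbb{Z}^d$ such that $d_H\bigl((G_n+z_n)^*,D\bigr)\to0$ as $n\to\infty$.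
\end{theorem}

The scaling limit alone cannot give this. Attach to a round graph a path of about $n^{1/d}$ vertices. After rescaling it has length of order one and volume of order $n^{-1+1/d}$, so the continuum energy does not see it, while the Hausdorff distance does. To exclude such a tentacle one has to compare eigenvalues with a precision far beyond the leading order $n^{-2/d}$. The second theorem collects the estimates that make this possible, together with rates of convergence. A \emph{ground state} of $G$ is an eigenvector $u\ge0$ of $L_G$ for $\lambda_D(G)$ with $\|u\|=1$, extended by $0$ to $\mathbb{Z}^d$; it exists by Section~\ref{sec:moves}. We write $G^c=\mathbb{Z}^d\setminus G$ and $Q_r(v)=\{x\in\mathbb{Z}^d:|x-v|_\infty\le r\}$, and $\operatorname{dist}$ is the Euclidean distance.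

\begin{theorem}\label{thm:quant}
Let $d\ge2$. There are constants $c,C,N>0$ depending only on $d$ such that the following hold for all $n\ge N$, every minimizing $G$ with $|G|=n$, and $U=n^{1/2}u$ with $u$ a ground state of $G$.
\begin{enumerate}
\item[(i)] $c\,n^{-1-2/d}\le F(n)-F(n+1)\le C\,n^{-1-2/d}$.
\item[(ii)] $c\,n^{-1/d}\le U(z)\le C\min\{1,\ n^{-1/d}\operatorname{dist}(z,G^c)\}$ for all $z\in G$.
\item[(iii)] The number $|\partial G|$ of edges between $G$ and $G^c$ satisfies $2d\,n^{1-1/d}\le|\partial G|\le C\,n^{1-1/d}$.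
\item[(iv)] $|G\cap Q_r(v)|\ge c\,r^d$ for all $v\in G$ and $1\le r\le n^{1/d}$.
\item[(v)] $|n^{2/d}F(n)-\lambda^*|\le Cn^{-1/d}$.
\item[(vi)] After an integer translation of $G$, we have $|G^*\,\Delta\, D|\le Cn^{-1/(2d)}$ and
\[
\Bigl(1-Cn^{-\frac{1}{2d^2(d+2)}}\Bigr)D\ \subset\ G^*\ \subset\ \Bigl(1+Cn^{-\frac{1}{2d^2}}\Bigr)D .
\]
So $\partial G^*\to\partial D$ in Hausdorff distance as well, at a polynomial rate.
\item[(vii)] Exact minimality cannot be relaxed to asymptotic minimality: there are $G_n$ with $|G_n|=n$ and $\lambda_D(G_n)\le(1+Cn^{-1+1/d})F(n)$ for which $d_H(G_n^*+t,D)\ge\operatorname{diam}D$ for all $n\ge N$ and $t\in\mathbb{R}^d$.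
\end{enumerate}
\end{theorem}

Part (vi) implies Theorem~\ref{thm:main}, but it rests on the sharp quantitative Faber--Krahn inequality of \cite{BDV}. We therefore prove Theorem~\ref{thm:main} separately, by compactness, with the P\'olya--Szeg\H{o} and isoperimetric inequalities as the only geometric input. The two arguments share everything except the step that compares $G^*$ with a ball in measure.

\subsection*{Plan of the proof}
A minimizing graph cannot be improved by moving vertices from one place to another. Section~\ref{sec:moves} computes the effect of adding and removing vertices in terms of the ground state, and Section~\ref{sec:examples} shows on two examples how this excludes corners and tentacles. After the preparatory bounds of Sections~\ref{sec:ball} and~\ref{sec:walk}, Section~\ref{sec:value} proves (i)--(iii), and Section~\ref{sec:density} proves (iv) by an iteration over scales. By (iv), closeness to $D$ in measure implies closeness in Hausdorff distance. Section~\ref{sec:interp} passes to the continuum and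 proves (v), Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:rates} proves (vi) and (vii).

\section{Adding and removing vertices}\label{sec:moves}

The letters $c,C$, with or without an index, denote positive constants that depend only on $d$; those without an index may change from line to line. When $n$ is given, $h=n^{-1/d}$ and $R=n^{1/d}=1/h$. The \emph{cell} of $x\in\mathbb{Z}^d$ is $K(x)=hx+[-h/2,h/2]^d$, so that $G^*=\bigcup_{x\in G}K(x)$ and $(G+z)^*=G^*+hz$. The unit vectors are $e_1,\dots,e_d$, and $\delta_x$ is the indicator function of $\{x\}$. For $t>0$ the interval $(-t,t)$ contains $2\lceil t\rceil-1\ge t$ integers, and $|x|_\infty<\rho/\sqrt d$ implies $|x|<\rho$. Hence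
\begin{equation}\label{eq:count}
\bigl|\{x\in\mathbb{Z}^d:\ |x-z|<\rho\}\bigr|\ge(\rho/\sqrt d)^d\qquad(z\in\mathbb{Z}^d,\ \rho>0).
\end{equation}

For $f\colon\mathbb{Z}^d\to\mathbb{R}$ let $Lf(x)=\sum_{y\sim x}(f(x)-f(y))$. If $g$ has finite support, summation by parts gives
\begin{equation}\label{eq:parts}
\langle g,Lf\rangle=\sum_{\{x,y\}}(g(x)-g(y))(f(x)-f(y)),
\end{equation}
so $\mathcal{E}(f)=\langle f,Lf\rangle$, and $Lf=L_Gf$ on $G$ when $f$ vanishes off $G$.

By \eqref{eq:rayleigh}, $\lambda_D(G)$ is positive and does not increase when $G$ is enlarged. The matrix $L_G$ is block diagonal over the connected components of $G$, so $\lambda_D(G)$ is the minimum of $\lambda_D$ over the components. Up to translation there are finitely many connected subgraphs with at most $n$ vertices. So $\lambda_D(G)$ takes finitely many values for $|G|=n$, and the minimum $F(n)$ exists. Since a support with at most $n$ points can be enlarged to a set with exactly $n$ points,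
\begin{equation}\label{eq:F}
F(n)=\min\bigl\{\mathcal{E}(f)/\|f\|^2:\ 1\le|\operatorname{supp}f|\le n\bigr\}.
\end{equation}
Thus $F$ is positive, nonincreasing and bounded by $F(1)=2d$.

If $f$ attains the minimum in \eqref{eq:rayleigh}, so does $|f|$, because $\mathcal{E}(|f|)\le\mathcal{E}(f)$; and a minimizer of the Rayleigh quotient is an eigenvector. So every $G$ has a ground state $u$. With $\lambda=\lambda_D(G)$,
\begin{equation}\label{eq:eigen}
Lu=\lambda u\ \text{ on }G,\qquad Lu(x)=-S(x)\ \text{ for }x\notin G,\qquad\text{where }S(x)=\sum_{y\sim x}u(y).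
\end{equation}
In particular $Lu\le\lambda u$ on all of $\mathbb{Z}^d$. The number $S(x)$ plays the role of the normal derivative of $u$ at the boundary point $x$. When $|G|=n$ we put $U=n^{1/2}u$; the mean of $U^2$ over $G$ is $1$.

\begin{lemma}\label{lem:moves}
Let $u$ be a ground state of $G$, $\lambda=\lambda_D(G)$ and $n=|G|$.
\begin{enumerate}
\item[(a)] \emph{(Cutting off.)} For every $\eta\colon\mathbb{Z}^d\to\mathbb{R}$,
\[
\mathcal{E}(\eta u)=\lambda\|\eta u\|^2+\sum_{\{x,y\}}u(x)u(y)\bigl(\eta(x)-\eta(y)\bigr)^2 .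
\]
\item[(b)] \emph{(Adding a vertex.)} If $x\notin G$, then $F(n+1)\le\lambda_D(G\cup\{x\})\le\lambda-S(x)^2/2d$.
\item[(c)] \emph{(Removing a vertex.)} If $n\ge2$, $y\in G$ and $u(y)^2\le\frac12$, then $F(n-1)\le\lambda+4d\,u(y)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $u_x,\eta_x$ for the values at $x$. Expanding both products gives
\[
(\eta_xu_x-\eta_yu_y)^2-(\eta_x^2u_x-\eta_y^2u_y)(u_x-u_y)=-2\eta_x\eta_yu_xu_y+\eta_x^2u_xu_y+\eta_y^2u_xu_y=u_xu_y(\eta_x-\eta_y)^2 .
\]
Sum over edges. By \eqref{eq:parts} the second product sums to $\langle\eta^2u,Lu\rangle$, which equals $\lambda\|\eta u\|^2$ because $\eta^2u$ vanishes off $G$.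

(b) Let $f=u+t\delta_x$ with $t=S(x)/2d$. Then
\[
\mathcal{E}(f)=\lambda+2tLu(x)+2dt^2=\lambda-2tS(x)+2dt^2=\lambda-S(x)^2/2d ,
\]
and $\|f\|^2=1+t^2\ge1$. As $\mathcal{E}(f)\ge0$, the Rayleigh quotient of $f$ is at most $\mathcal{E}(f)$.

(c) Take $\eta=1-\delta_y$ in (a). Only the edges at $y$ contribute to the last sum, which equals $u(y)\sum_{x\sim y}u(x)=(2d-\lambda)u(y)^2\le2d\,u(y)^2$. Since $\|\eta u\|^2=1-u(y)^2\ge\frac12$ and $\eta u$ has at most $n-1$ points in its support, \eqref{eq:F} gives the claim.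
\end{proof}

\section{Two examples}\label{sec:examples}

Parts (b) and (c) of Lemma~\ref{lem:moves} attach a price to a vertex: a new vertex $x$ earns at least $S(x)^2/2d$, and an old vertex $y$ can be given up for at most $4d\,u(y)^2$. The first example computes both numbers.

\begin{example}[a square is not minimizing]\label{ex:square}
Let $d=2$, $G=\{1,\dots,m\}^2$ with $m\ge3$ odd, $n=m^2$ and $\sigma=\sin\frac{\pi}{m+1}$. The function
\[
u(x)=\frac{2}{m+1}\sin\frac{\pi x_1}{m+1}\sin\frac{\pi x_2}{m+1}\qquad(x\in G)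
\]
has norm $1$, since $\sum_{j=1}^m\sin^2\frac{\pi j}{m+1}=\frac{m+1}2$, and is an eigenvector of $L_G$ with $\lambda=4-4\cos\frac{\pi}{m+1}$. It is positive, hence not orthogonal to a ground state, so $\lambda=\lambda_D(G)$. At the corner $y=(1,1)$ we have $a:=u(y)=2\sigma^2/(m+1)$. At the point $x=(0,\frac{m+1}2)$ outside the middle of a side we have $S:=S(x)=2\sigma/(m+1)$. Move the corner to $x$: let $g=u-a\delta_y$ and $f=g+\frac S4\delta_x$. As in the proof of Lemma~\ref{lem:moves}(c), $\mathcal{E}(g)=\lambda(1-a^2)+(4-\lambda)a^2$. Since $x\not\sim y$ we have $Lg(x)=-S$, so $\mathcal{E}(f)=\mathcal{E}(g)-S^2/4$, while $\|f\|^2\ge1-a^2$. Therefore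
\[
\mathcal{E}(f)-\lambda\|f\|^2\le4a^2-\frac{S^2}4=\frac{\sigma^2(16\sigma^2-1)}{(m+1)^2},
\]
which is negative when $\sigma<\frac14$, for instance when $m\ge13$, since then $\sigma<\pi/14$. As $f$ has $n$ points in its support, $F(n)<\lambda_D(G)$. The new vertex earns $S^2/4\sim\pi^2n^{-2}$ and the corner costs at most $4a^2\sim16\pi^4n^{-3}$.
\end{example}

The earning $n^{-2}$ in the example is $n^{-1-2/d}$ for $d=2$, and this is the order to expect in general. If $F(n)$ were exactly $\lambda^*n^{-2/d}$, then $F(n)-F(n+1)$ would be asymptotic to $\frac2d\lambda^*n^{-1-2/d}$. The asymptotics in Theorem~\ref{thm:quant}(v) cannot be differentiated in this way, because its error $n^{-3/d}$ for $F(n)$ exceeds $n^{-1-2/d}$. Proposition~\ref{prop:gain} proves directly that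
\begin{equation}\label{eq:preview}
F(n-1)-F(n)\ge c\,n^{-1-2/d}\qquad(n\ge2).
\end{equation}
The second example shows what this inequality does to the thinnest tentacle.

\begin{example}[a tentacle of width one]\label{ex:tentacle}
Let $G$ be minimizing with $|G|=n$ and $\lambda=F(n)\le1$. Let $y_0,y_1,\dots,y_k$ with $k\ge1$ be a path in $G$ such that $y_j$ has no neighbors in $G$ other than $y_{j-1}$ and $y_{j+1}$ for $1\le j<k$, and $y_k$ has none other than $y_{k-1}$. Put $u_j=u(y_j)$ and $u_{k+1}=0$. The eigenvalue equation reads $(2d-\lambda)u_j=u_{j-1}+u_{j+1}$ for $1\le j\le k$, and $2d-\lambda\ge3$ because $d\ge2$. Then $u_j\le u_{j-1}/2$ by downward induction: $3u_k\le u_{k-1}$, and if $u_{j+1}\le u_j/2$, then $3u_j\le u_{j-1}+u_j/2$. So $u_k\le2^{-k}$, and Lemma~\ref{lem:moves}(c) gives $F(n-1)-F(n)\le4d\cdot4^{-k}$. With \eqref{eq:preview} we get $4^k\le Cn^{1+2/d}$, that is $k\le C\log n$, and the rescaled length $kh$ tends to $0$.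
\end{example}

The example contains the mechanism of the proof: where $G$ is thin the ground state decays, where the ground state is small vertices are cheap to remove, and \eqref{eq:preview} says that no vertex of a minimizing graph is cheap. A general tentacle has no definite width, and it may be thin on one scale and thick on a smaller one. Section~\ref{sec:density} therefore runs the mechanism on all scales between $R$ and $1$.

\section{The ball and the order of $F(n)$}\label{sec:ball}

For an open set $\Omega\subset\mathbb{R}^d$ of finite measure, $H^1_0(\Omega)$ is the closure of $C_c^\infty(\Omega)$ in $H^1(\mathbb{R}^d)$ and $\lambda_1(\Omega)=\inf\{\int|\nabla\psi|^2/\int\psi^2:\ 0\ne\psi\in H_0^1(\Omega)\}$. Dilation gives $\lambda_1(t\Omega)=t^{-2}\lambda_1(\Omega)$. Let $\omega$ be the radius of $D$ and $D^\circ$ its interior, so $\lambda^*=\lambda_1(D^\circ)$. We use the following textbook facts. The functions that attain the infimum $\lambda^*$ are the nonzero multiples of one function $\varphi$ with $\int\varphi^2=1$,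 which is radial, smooth and positive in $D^\circ$, continuous on $D$, zero on $\partial D$, and solves $-\Delta\varphi=\lambda^*\varphi$. There is $\lambda_2>\lambda^*$ with $\int|\nabla\psi|^2\ge\lambda_2\int\psi^2$ for all $\psi\in H_0^1(D^\circ)$ orthogonal to $\varphi$ in $L^2$. We extend $\varphi$ by $0$.

Write $\varphi(y)=\Phi(|y|)$. Integrating $(r^{d-1}\Phi')'=-\lambda^*r^{d-1}\Phi$ from $0$ gives
\[
-\Phi'(r)=\lambda^*r^{1-d}\int_0^rt^{d-1}\Phi(t)\,dt\qquad(0<r<\omega).
\]
So $\Phi'<0$ on $(0,\omega)$; $|\Phi'|\le\lambda^*\Phi(0)\omega/d$, so that $\varphi$ is Lipschitz on $\mathbb{R}^d$; and $-\Phi'\ge c$ on $[\omega/2,\omega)$. The last bound gives $\Phi(r)\ge c(\omega-r)$ for $r\ge\omega/2$, and $\Phi(r)\ge\Phi(\omega/2)\ge c\,\omega/2$ for $r\le\omega/2$. Hence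
\begin{equation}\label{eq:phi-lower}
\varphi(y)\ge c_D\operatorname{dist}(y,\partial D)\qquad(y\in D)
\end{equation}
with $c_D>0$ depending only on $d$. Finally, $(D+t)\,\Delta\, D$ lies in the shell $\omega-|t|\le|y|\le\omega+|t|$, so
\begin{equation}\label{eq:shift}
|(D+t)\,\Delta\, D|\le C|t|\qquad(|t|\le1).
\end{equation}

To bound $F(n)$ from above we discretize $\varphi$. We shrink it slightly, so that at most $n$ cells meet its support, and take averages over cells, so that the energy does not increase.

\begin{lemma}\label{lem:upperF}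
$n^{2/d}F(n)\le\lambda^*+Ch$ for all $n\ge1$.
\end{lemma}

\begin{proof}
For bounded $n$ the claim holds with $C$ large, since $F\le2d$. Let $s=\sqrt d\,h/\omega\le\frac12$, $\psi(y)=\varphi(y/(1-s))$ and $f(x)=h^{-d}\int_{K(x)}\psi$. If $f(x)\ne0$, then $K(x)$ meets the ball $(1-s)D$ of radius $\omega-\sqrt d\,h$ and has diameter $\sqrt d\,h$, so $K(x)\subset D$. Cells have volume $1/n$ and disjoint interiors, so $|\operatorname{supp}f|\le n$. By the Cauchy--Schwarz inequality, on each cell and then on segments parallel to $e_i$,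
\[
h^d\sum_x\bigl(f(x+e_i)-f(x)\bigr)^2\le\int_{\mathbb{R}^d}\bigl(\psi(y+he_i)-\psi(y)\bigr)^2dy\le h\int_0^h\!\!\int_{\mathbb{R}^d}\partial_i\psi(y+te_i)^2\,dy\,dt=h^2\int(\partial_i\psi)^2 .
\]
Summing over $i$, $h^{d-2}\mathcal{E}(f)\le\int|\nabla\psi|^2=(1-s)^{d-2}\lambda^*$. The step function equal to $f(x)$ on $K(x)$ differs from the Lipschitz function $\psi$ by at most $Ch$, and both are bounded by $\Phi(0)$ and vanish a.e.\ outside $D$. So $h^d\|f\|^2\ge\int\psi^2-Ch=(1-s)^d-Ch$. By \eqref{eq:F}, for $n$ large,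
\[
n^{2/d}F(n)\le\frac{(1-s)^{d-2}\lambda^*}{(1-s)^d-Ch}\le\lambda^*+Ch.\qedhere
\]
\end{proof}

From now on $\Lambda_0=\sup_nn^{2/d}F(n)<\infty$, so $F(n)\le\Lambda_0h^2$, and $n_0\ge2$ is an integer depending only on $d$ with $F(n)\le1$ for $n\ge n_0$.

\section{Upper bounds for the ground state}\label{sec:walk}

We know nothing yet about the shape of a minimizing graph, so we need bounds on $u$ that hold for any shape. The inequality $Lu\le\lambda u$ holds on all of $\mathbb{Z}^d$ and does not mention $G$; it bounds $u(x)$ by averages of $u$ along simple random walk, and for times up to order $R^2\approx1/\lambda$ it loses only a constant.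

Let $(X_k)$ be simple random walk, $E_x$ the expectation for the walk started at $x$, $P=I-L/2d$ the transition operator and $p_T(x,y)$ the $T$-step transition probability. Fourier inversion gives $p_T(x,y)=(2\pi)^{-d}\int_{[-\pi,\pi]^d}e^{i\xi\cdot(x-y)}\hat p(\xi)^T\,d\xi$ with $\hat p(\xi)=\frac1d\sum_j\cos\xi_j$. For $0\le s\le\pi/2$, concavity of the sine on $[0,\pi/4]$ gives $\sin\frac s2\ge\sqrt2\,s/\pi$, so $\cos s=1-2\sin^2\frac s2\le1-4s^2/\pi^2$. Thus $|\cos t|\le1-\frac4{\pi^2}\operatorname{dist}(t,\pi\mathbb{Z})^2$ for all $t$, so $|\hat p(\xi)|\le\exp\bigl(-\frac4{d\pi^2}\sum_j\operatorname{dist}(\xi_j,\pi\mathbb{Z})^2\bigr)$ and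
\begin{equation}\label{eq:kernel}
p_T(x,y)\le\Bigl(\frac1{2\pi}\cdot2\int_{-\pi/2}^{\pi/2}e^{-4Ts^2/(d\pi^2)}\,ds\Bigr)^d\le C_1T^{-d/2}\qquad(T\ge1).
\end{equation}

For $G$ minimizing with ground state $u$, $v\in\mathbb{Z}^d$ and $r>0$, put
\[
m(r)=|G\cap Q_r(v)|,\qquad M(r)=\max_{Q_r(v)}U .
\]

\begin{lemma}\label{lem:sup}
There are $C_2\ge1$ and $C_3$ such that the following hold for $G$ minimizing with $|G|=n\ge n_0$ and $v\in\mathbb{Z}^d$.
\begin{enumerate}
\item[(a)] $U\le C_2$.
\item[(b)] If $0<\kappa\le1$ and $\kappa^{-1/2}\le r\le R$, then $M(r)\le C_3\bigl[\kappa+\kappa^{-d/2}r^{-d}m(4r)\bigr]M(4r)$.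
\end{enumerate}
\end{lemma}

Part (b) is the general form of the decay in Example~\ref{ex:tentacle}: if $G$ fills a small fraction of $Q_{4r}(v)$, then $M(r)$ is a small fraction of $M(4r)$.

\begin{proof}
Let $\lambda=F(n)\le1$. The inequality $Lu\le\lambda u$ says $u\le\vartheta Pu$ with $\vartheta=(1-\lambda/2d)^{-1}$, and $\vartheta\le e^{\lambda/d}$ because $(1-s)^{-1}\le e^{2s}$ on $[0,\frac12]$. So $\vartheta^ku(X_k)$ is a submartingale. By optional stopping, if $\sigma$ is a stopping time with $\sigma\le T\le2R^2$, then $\lambda T\le2\Lambda_0$ and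
\begin{equation}\label{eq:stop}
u(x)\le E_x\bigl[\vartheta^\sigma u(X_\sigma)\bigr]\le e^{2\Lambda_0}E_xu(X_\sigma).
\end{equation}

(a) Take $\sigma=T=\lceil R^2\rceil$. By the Cauchy--Schwarz inequality, $\|u\|=1$, $\sum_yp_T(x,y)=1$ and \eqref{eq:kernel},
\[
u(x)\le e^{2\Lambda_0}\Bigl(\sum_yp_T(x,y)^2\Bigr)^{1/2}\le e^{2\Lambda_0}\bigl(C_1R^{-d}\bigr)^{1/2}=e^{2\Lambda_0}C_1^{1/2}n^{-1/2}.
\]

(b) We run the walk for time about $\kappa r^2$: short enough that it rarely travels distance $r$, long enough that it spreads over about $\kappa^{d/2}r^d$ points. Let $x\in Q_r(v)$ and $T=\lceil\kappa r^2\rceil$. Since $\kappa r^2\ge1$, we have $\kappa r^2\le T\le2\kappa r^2\le2R^2$. Let $\tau$ be the first time the walk is outside $Q_{2r}(v)$ and $\sigma=\min(T,\tau)$. If $\tau\le T$, some coordinate has moved by at least $r$ by time $T$. Each coordinate has independent centered increments of variance $1/d$, and Kolmogorov's inequality bounds the probability that such a sum reaches modulus $r$ by time $T$ by its variance at time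 $T$ divided by $r^2$. So $\tau\le T$ has probability at most $d\cdot T/(dr^2)\le2\kappa$, and on this event $X_\sigma\in Q_{2r+1}(v)\subset Q_{4r}(v)$ as $r\ge1$. On the event $\tau>T$ we have $X_\sigma=X_T\in Q_{2r}(v)$, and $U$ vanishes off $G$. By \eqref{eq:stop} and \eqref{eq:kernel},
\[
U(x)\le e^{2\Lambda_0}\Bigl[2\kappa M(4r)+\sum_{y\in G\cap Q_{2r}(v)}p_T(x,y)U(y)\Bigr]\le e^{2\Lambda_0}\bigl[2\kappa+C_1\kappa^{-d/2}r^{-d}m(4r)\bigr]M(4r).\qedhere
\]
\end{proof}

\section{The value of one vertex}\label{sec:value}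

\subsection*{A Hopf lemma}
To prove \eqref{eq:preview} with Lemma~\ref{lem:moves}(b) we need one point $x_0\notin G$ at which $S(x_0)$ is at least of order $n^{-1/2}h$. In the continuum, Hopf's lemma bounds the normal derivative of a positive superharmonic function from below at a boundary point touched by a ball from inside. The boundary of $G$ is unknown, but such a ball always exists: take the largest ball centered at a given $z\in G$ whose interior lattice points lie in $G$. We first spread the value $u(z)$ over a smaller concentric ball and then carry it to the touching point with a barrier. The first step uses the discrete Harnack inequality \cite[Theorem~1.7.2]{Lawler} in dimension $d+1$: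

\emph{There is $C_H\ge1$ depending only on $d$ such that, if $N\ge1$ is an integer and $f\ge0$ on $\mathbb{Z}^{d+1}$ equals the average over its $2d+2$ neighbors at every point of norm less than $2N$, then $f(x_1)\le C_Hf(x_2)$ whenever $|x_1|,|x_2|<N$.}

The extra dimension turns an eigenfunction into a harmonic function, so that the constant below does not depend on $\lambda$.

\begin{lemma}\label{lem:hopf}
There is $c_1>0$ with the following property. Let $G$ be finite, $\lambda\ge0$, $u\ge0$, $u=0$ off $G$ and $Lu=\lambda u$ on $G$. Let $z\in G$, $\rho=\operatorname{dist}(z,G^c)$ and $x_0\in G^c$ with $|x_0-z|=\rho$. Then $S(x_0)\ge c_1u(z)/\rho$.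
\end{lemma}

\begin{proof}
Take $z=0$. Then $\rho\ge1$, and every lattice point of norm less than $\rho$ lies in $G$. Let $i$ be a coordinate in which $|(x_0)_i|$ is largest, so $|(x_0)_i|\ge\max(1,\rho/\sqrt d)$, and let $y\sim x_0$ be obtained by moving this coordinate one step toward $0$. Then $|y|^2=\rho^2-2|(x_0)_i|+1<\rho^2$. Since $S(x_0)\ge u(y)$, it suffices to show $u(y)\ge c\,u(0)/\rho$. Let $\rho_1=\sqrt{32d}$.

\emph{Case $\rho<\rho_1$.} Join $0$ to $y$ by a path along which each coordinate is monotone. Its points have norm at most $|y|<\rho$, so they lie in $G$, and it has $|y|_1\le\sqrt d\,\rho_1$ steps. If $p\in G$ and $q\sim p$, then $2d\,u(p)\ge(2d-\lambda)u(p)=\sum_{q'\sim p}u(q')\ge u(q)$. So $u(y)\ge(2d)^{-\sqrt d\rho_1}u(0)\ge c\,u(0)/\rho$.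

\emph{Case $\rho\ge\rho_1$, Harnack step.} Let $b\ge0$ with $\cosh b=1+\lambda/2$ and $\hat u(x,s)=u(x)\cosh(bs)$ on $\mathbb{Z}^d\times\mathbb{Z}$. Since $\cosh b(s+1)+\cosh b(s-1)=2\cosh b\,\cosh bs$, the lattice Laplacian of $\mathbb{Z}^{d+1}$ applied to $\hat u$ at a point of $G\times\mathbb{Z}$ equals $(\lambda+2-2\cosh b)\hat u=0$. A point $(x,s)$ of norm less than $\rho$ has $|x|<\rho$, so $x\in G$. Put $N=\lfloor\rho/2\rfloor$. Then $2N\le\rho$, and $N\ge\rho/4$ since $\rho\ge2$. The Harnack inequality at the points $(0,0)$ and $(x,0)$ gives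
\[
u(x)\ge u(0)/C_H\qquad\text{for }|x|<\rho/4 .
\]

\emph{Case $\rho\ge\rho_1$, barrier step.} Let $\alpha=16d$, $g(x)=e^{-\alpha|x|^2/\rho^2}$ and $w=g-e^{-\alpha}$. Then $w\le1$ everywhere and $w\le0$ for $|x|\ge\rho$. Let $\Sigma=\{x\in\mathbb{Z}^d:\rho/4\le|x|<\rho\}\subset G$. From $|x\pm e_j|^2=|x|^2\pm2x_j+1$, $e^{-t}\ge1-t$ and $\cosh t\ge1+t^2/2$ we get, for $x\in\Sigma$,
\[
\frac{Pg(x)}{g(x)}=e^{-\alpha/\rho^2}\frac1d\sum_j\cosh\frac{2\alpha x_j}{\rho^2}\ge\Bigl(1-\frac\alpha{\rho^2}\Bigr)\Bigl(1+\frac{2\alpha^2|x|^2}{d\rho^4}\Bigr)\ge\Bigl(1-\frac\alpha{\rho^2}\Bigr)\Bigl(1+\frac{2\alpha}{\rho^2}\Bigr)\ge1 .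
\]
The second inequality uses $|x|^2\ge\rho^2/16$ and $\alpha=16d$; the third holds because $(1-t)(1+2t)\ge1$ on $[0,\frac12]$ and $\rho^2\ge32d=2\alpha$. So $Lw=Lg\le0\le Lu$ on $\Sigma$, and $f=u-u(0)w/C_H$ satisfies $Lf\ge0$ on $\Sigma$. Off $\Sigma$ we have $f\ge0$: for $|x|<\rho/4$ by the Harnack step and $w\le1$, and for $|x|\ge\rho$ because $u\ge0\ge w$. Suppose $f$ takes a negative value. Then it attains a negative minimum at a point of the finite set $\Sigma$, and there $Lf\ge0$ forces all neighbors to have the same value. Repeating this in direction $e_1$, we leave $\Sigma$ with a negative value, a contradiction. So $u\ge u(0)w/C_H$ everywhere. Finally $|y|^2\le\rho^2-2\rho/\sqrt d+1\le\rho^2-\rho/\sqrt d$ as $\rho\ge\sqrt d$, so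
\[
w(y)=e^{-\alpha}\bigl(e^{\alpha(\rho^2-|y|^2)/\rho^2}-1\bigr)\ge e^{-\alpha}\frac{\alpha}{\sqrt d\,\rho}.\qedhere
\]
\end{proof}

\subsection*{A vertex is worth at least $cn^{-1-2/d}$}

\begin{proposition}\label{prop:gain}
There is $c_2>0$ with $F(k)-F(k+1)\ge c_2k^{-1-2/d}$ for all $k\ge1$. Consequently $F(n-m)-F(n)\ge c_2\,m\,n^{-1-2/d}$ for $1\le m<n$.
\end{proposition}

\begin{proof}
Let $G$ be minimizing with $|G|=k$, and let $z$ be a point where the ground state $u$ is largest. Then $u(z)\ge k^{-1/2}$ because $1=\sum u^2\le k\,u(z)^2$. Let $\rho=\operatorname{dist}(z,G^c)$. By \eqref{eq:count}, $k\ge(\rho/\sqrt d)^d$, so $\rho\le\sqrt d\,k^{1/d}$. Lemma~\ref{lem:hopf} gives $x_0\notin G$ with $S(x_0)\ge c_1d^{-1/2}k^{-1/2-1/d}$, and Lemma~\ref{lem:moves}(b) gives the first claim with $c_2=c_1^2/2d^2$. Sum over $n-m\le k<n$ for the second.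
\end{proof}

The next corollary is the first place where exact minimality enters: the cost of a removal is measured from $\lambda_D(G)$, the gain in Proposition~\ref{prop:gain} is measured from $F(n)$, and the two can be compared only when $\lambda_D(G)=F(n)$ up to an error smaller than $n^{-1-2/d}$.

\begin{corollary}\label{cor:lower}
Let $G$ be minimizing with $|G|=n\ge2$. Then $G$ is connected, and $U\ge c_3h$ on $G$.
\end{corollary}

\begin{proof}
If $G$ were not connected, some component $G'$ with $|G'|<n$ would have $F(n)=\lambda_D(G')\ge F(|G'|)>F(n)$. Let $y\in G$. If $u(y)^2>\frac12$, then $U(y)\ge(n/2)^{1/2}\ge1\ge h$. Otherwise Lemma~\ref{lem:moves}(c) and Proposition~\ref{prop:gain} give $4d\,u(y)^2\ge F(n-1)-F(n)\ge c_2h^2/n$. Take $c_3=\min\{1,(c_2/4d)^{1/2}\}$.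
\end{proof}

\subsection*{A vertex is worth at most $Cn^{-1-2/d}$}
For the reverse bound we need one vertex of $G$ at which $U\le Ch$. A vertex with the largest first coordinate serves, because $G$ lies on one side of a hyperplane through it, and $U$ can be compared with a function of $x_1$ alone.

\begin{lemma}\label{lem:gainupper}
$F(n)-F(n+1)\le Cn^{-1-2/d}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Since $F\le2d$, it suffices to show $F(n-1)-F(n)\le Cn^{-1-2/d}$ for large $n$. Let $G$ be minimizing with $|G|=n\ge n_0$, $\lambda=F(n)$, $H=\max_{x\in G}x_1$, and $y\in G$ with $y_1=H$. Let $\delta=\Lambda_0^{-1/2}$ and $\ell=\lfloor\delta R\rfloor$, with $n$ so large that $\ell\ge2$. Then $\lambda\ell^2\le1$ and $\ell\ge\delta R/2$. Write $t(x)=H+1-x_1$, so that $t\ge1$ on $G$, and for $0\le t(x)\le\ell$ put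
\[
w(x)=C_2\Bigl(\frac{2t(x)}{\ell}-\frac{t(x)^2}{\ell^2}\Bigr),
\]
which increases from $0$ at $t=0$ to $C_2$ at $t=\ell$. On the slab $\Pi=\{1\le t\le\ell-1\}$ we have $w>0$ and $Lw=2C_2/\ell^2>\lambda C_2\ge\lambda w$. Let $q$ be the maximum of $U/w$ over $G\cap\Pi\ni y$, attained at $p$, and suppose $q>1$. Every neighbor of $p$ has $0\le t\le\ell$, and $qw-U\ge0$ there: in $G\cap\Pi$ by the choice of $q$; off $G$ because $U=0$; and in $G\setminus\Pi$ because there $t=\ell$ and $w=C_2\ge U$ by Lemma~\ref{lem:sup}(a). Since $(qw-U)(p)=0$, this gives $L(qw-U)(p)\le0$. But $L(qw-U)(p)=qLw(p)-\lambda U(p)=q(Lw-\lambda w)(p)>0$. So $q\le1$ and $U(y)\le w(y)\le2C_2/\ell\le4C_2h/\delta$. Thus $u(y)^2\le Ch^2/n$, which is at most $\frac12$ for large $n$, and Lemma~\ref{lem:moves}(c) gives the claim.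
\end{proof}

Now Lemma~\ref{lem:moves}(b) can be read backwards. No vertex can be added with a gain above $Cn^{-1-2/d}$, so $S$ is small at \emph{every} point outside $G$, and the Hopf lemma turns this into an upper bound for $U$ inside.

\begin{proposition}\label{prop:lip}
Let $G$ be minimizing with $|G|=n\ge2$. Then
\begin{enumerate}
\item[(a)] $U(z)\le C_4h\operatorname{dist}(z,G^c)$ for all $z\in\mathbb{Z}^d$;
\item[(b)] $2d\,n^{1-1/d}\le|\partial G|\le Cn^{1-1/d}$.
\end{enumerate}
\end{proposition}

\begin{proof}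
(a) For $x\notin G$, Lemma~\ref{lem:moves}(b) and Lemma~\ref{lem:gainupper} give $S(x)^2\le2d\,(F(n)-F(n+1))\le Ch^2/n$. For $z\in G$ and $\rho,x_0$ as in Lemma~\ref{lem:hopf}, $u(z)\le\rho S(x_0)/c_1\le C\rho hn^{-1/2}$. For $z\notin G$ both sides vanish.

(b) Summing $Lu$ over $\mathbb{Z}^d$ gives $0$, so by \eqref{eq:eigen} $\lambda\sum_Gu=\sum_{x\notin G}S(x)$. The right side is the sum, over the edges between $G$ and $G^c$, of the value of $u$ at the endpoint in $G$, so it is at least $c_3hn^{-1/2}|\partial G|$ by Corollary~\ref{cor:lower}. The left side is at most $\Lambda_0h^2n^{1/2}$ by the Cauchy--Schwarz inequality. Hence $|\partial G|\le\Lambda_0hn/c_3$.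

The lower bound holds for every finite $G$. Let $\pi_i$ be the projection that omits the $i$-th coordinate. There are $|\pi_iG|$ lattice lines parallel to $e_i$ that meet $G$, and each contains at least two edges of $\partial G$, one before its first and one after its last point in $G$. The Loomis--Whitney inequality states $|G|^{d-1}\le\prod_i|\pi_iG|$. With the inequality of arithmetic and geometric means, $|\partial G|\ge2\sum_i|\pi_iG|\ge2d\prod_i|\pi_iG|^{1/d}\ge2dn^{(d-1)/d}$.
\end{proof}

\section{The density estimate}\label{sec:density}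

Lemma~\ref{lem:sup}(b) says that a small density of $G$ forces $U$ to decay. We need a converse, which removes many vertices at once: if $U$ is small on $Q_{4r}(v)$, we cut out $G\cap Q_r(v)$ and compare the cost with the value $c_2m(r)n^{-1-2/d}$ of the vertices removed. The notation $m(r)$, $M(r)$ is that of Section~\ref{sec:walk}.

\begin{lemma}\label{lem:cut}
Let $G$ be minimizing with $|G|=n\ge n_0$, $v\in\mathbb{Z}^d$, $r\ge1$ and $m(4r)\le n/(2C_2^2)$. Then $m(r)\le C_5\bigl(RM(4r)/r\bigr)^2m(4r)$ with $C_5=2d/c_2$.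
\end{lemma}

\begin{proof}
We may assume $m(r)\ge1$. Let $\eta(x)=\min\{1,(|x-v|_\infty-r)_+/r\}$. Then $\eta=0$ on $Q_r(v)$, $\eta(x)=1$ when $|x-v|_\infty\ge2r$, and $|\eta(x)-\eta(y)|\le1/r$ on edges. An edge on which $\eta$ changes has an endpoint with $|x-v|_\infty<2r$, so both endpoints lie in $Q_{4r}(v)$. It contributes to the last sum in Lemma~\ref{lem:moves}(a) only if both endpoints lie in $G$, and there are at most $d\,m(4r)$ such edges. So that sum is at most $d\,m(4r)M(4r)^2/(nr^2)$. By Lemma~\ref{lem:sup}(a), $\|\eta u\|^2\ge1-C_2^2m(4r)/n\ge\frac12$. The support of $\eta u$ lies in $G\setminus Q_r(v)$, which has $n-m(r)\ge n/2$ points. By \eqref{eq:F} and Proposition~\ref{prop:gain},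
\[
c_2\,m(r)\,\frac{1}{nR^2}\le F(n-m(r))-F(n)\le\frac{2d\,m(4r)M(4r)^2}{nr^2}.\qedhere
\]
\end{proof}

The two estimates are best written in scale-invariant quantities: the density $\mu=m(r)/r^d$ and the slope $a=M(r)/(rh)$. When we pass from radius $r$ to $r/4$, a small density makes the slope decrease and a small slope keeps the density from increasing. So if both are small on one scale, they remain small on all smaller scales. On the scale of a bounded number of lattice steps, a small slope contradicts $U(v)\ge c_3h$.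

\begin{lemma}\label{lem:dichotomy}
There are $\bar\mu,\bar a\in(0,1)$ and $\bar r\ge1$ depending only on $d$ such that for $G$ minimizing with $|G|=n\ge n_0$, $v\in G$ and $\bar r\le r\le R$,
\[
m(r)\ge\bar\mu r^d\qquad\text{or}\qquad M(r)\ge\bar a\,rh .
\]
\end{lemma}

\begin{proof}
Let $\kappa=\min\{1,1/(32C_3)\}$ and $\bar r=\kappa^{-1/2}$. Choose $\bar\mu,\bar a\in(0,1)$ with
\[
4^{d+1}C_3\kappa^{-d/2}\bar\mu\le\tfrac18,\qquad\bar\mu\le\frac1{2C_2^2},\qquad4^{d+2}C_5\bar a^2\le1,\qquad4\bar r\bar a\le c_3 .
\]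
Suppose both alternatives fail. Let $r_k=4^{-k}r$, let $J\ge0$ be the integer with $\bar r\le r_J<4\bar r$, and put $m_k=m(r_k)$, $M_k=M(r_k)$, $\mu_k=m_k/r_k^d$, $a_k=RM_k/r_k$. Then $\mu_0<\bar\mu$, $a_0<\bar a$, and $m_k\le m_0<\bar\mu R^d\le n/(2C_2^2)$ for all $k$. For $k<J$ we have $\bar r\le r_{k+1}\le R$ and $4r_{k+1}=r_k$, so Lemma~\ref{lem:sup}(b) and Lemma~\ref{lem:cut} at radius $r_{k+1}$ give
\[
M_{k+1}\le C_3\bigl[\kappa+4^d\kappa^{-d/2}\mu_k\bigr]M_k,\qquad m_{k+1}\le C_5(4a_k)^2m_k .
\]
Multiplying by $R/r_{k+1}=4R/r_k$ and by $r_{k+1}^{-d}=4^dr_k^{-d}$ respectively,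
\[
a_{k+1}\le\bigl[4C_3\kappa+4^{d+1}C_3\kappa^{-d/2}\mu_k\bigr]a_k,\qquad\mu_{k+1}\le4^{d+2}C_5a_k^2\,\mu_k .
\]
If $\mu_k<\bar\mu$ and $a_k<\bar a$, then $a_{k+1}\le(\frac18+\frac18)a_k$ and $\mu_{k+1}\le\mu_k$. By induction $a_J<\bar a$, so $U(v)\le M_J=a_Jr_Jh<4\bar r\bar ah\le c_3h$. Since $v\in G$, this contradicts Corollary~\ref{cor:lower}.
\end{proof}

The second alternative also produces many vertices, because by Proposition~\ref{prop:lip}(a) a point where $U$ is large lies deep inside $G$.

\begin{proposition}\label{prop:density}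
There is $c_4>0$ such that $|G\cap Q_r(v)|\ge c_4r^d$ for $G$ minimizing with $|G|=n\ge n_0$, $v\in G$ and $1\le r\le R$.
\end{proposition}

\begin{proof}
If $r<2\bar r$, then $m(r)\ge1\ge(2\bar r)^{-d}r^d$. If $r\ge2\bar r$, apply Lemma~\ref{lem:dichotomy} at radius $r/2$. Either $m(r)\ge m(r/2)\ge\bar\mu2^{-d}r^d$, or there is $z\in Q_{r/2}(v)$ with $U(z)\ge\bar arh/2$. In the second case $\operatorname{dist}(z,G^c)\ge\bar ar/(2C_4)$, so all lattice points at distance less than $\beta r$ from $z$, with $\beta=\min\{\frac12,\bar a/(2C_4)\}$, lie in $G\cap Q_r(v)$. By \eqref{eq:count} there are at least $(\beta/\sqrt d)^dr^d$ of them.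
\end{proof}

We use the density estimate in two ways: it bounds the diameter of $G^*$, and it converts a bound in measure into a bound on the Hausdorff distance.

\begin{corollary}\label{cor:density}
There is $\gamma_0>0$ depending only on $d$ such that for $G$ minimizing with $|G|=n\ge n_0$:
\begin{enumerate}
\item[(a)] $|v-v'|_\infty\le3R/c_4$ for all $v,v'\in G$;
\item[(b)] if $\gamma:=|G^*\,\Delta\,D|<\gamma_0$, then $d_H(G^*,D)\le C(\gamma^{1/d}+h)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $\ell=\lfloor2R\rfloor+1$, so $2R<\ell\le3R$, and $J=\lfloor|v-v'|_\infty/\ell\rfloor$. By Corollary~\ref{cor:lower} there is a path in $G$ from $v$ to $v'$. Along it $|x-v|_\infty$ changes by at most $1$ per step, so it contains points $v_j$ with $|v_j-v|_\infty=j\ell$ for $0\le j\le J$. The cubes $Q_R(v_j)$ are disjoint, since $|v_j-v_k|_\infty\ge\ell>2R$ for $j\ne k$, and each contains at least $c_4n$ points of $G$. So $J+1\le1/c_4$ and $|v-v'|_\infty<(J+1)\ell\le3R/c_4$.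

(b) Let $\gamma_0=\min\{1,c_4\}$. First let $y\in D$, $t=\operatorname{dist}(y,G^*)$ and $\theta=\min\{1,t/2\omega\}$. The set $y+\theta(D-y)$ lies in $D$ by convexity, has volume $\theta^d$, and lies within distance $2\omega\theta\le t$ of $y$, so it meets $G^*$ in a null set. Hence $\theta^d\le\gamma<1$, and $t\le2\omega\gamma^{1/d}$.

Next let $v\in G$ and $s=\operatorname{dist}(hv,D)$, and suppose $s\ge4\sqrt d\,h$. Put $\theta=\min\{1,s/(4\sqrt d)\}$ and $r=\theta R\in[1,R]$. The cells of the points of $G\cap Q_r(v)$ lie within distance $\sqrt d\,(rh+h/2)\le s/4+s/8<s$ of $hv$, hence in $G^*\setminus D$. By Proposition~\ref{prop:density}, $\gamma\ge c_4r^dh^d=c_4\theta^d$. As $\gamma<c_4$, we have $\theta<1$ and $s\le4\sqrt d\,(\gamma/c_4)^{1/d}$. In all cases $s\le C(\gamma^{1/d}+h)$, and every point of $K(v)$ is within $\sqrt d\,h/2$ of $hv$.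
\end{proof}

\section{From the lattice to the continuum}\label{sec:interp}

It remains to show that $G^*$ is close to a ball in measure. The step function equal to $U(x)$ on $K(x)$ is supported on $G^*$ but is not in $H^1$. We use the multilinear interpolant instead. It is in $H^1$, its energy is at most the discrete energy, and its support exceeds $G^*$ only by a layer along the boundary, which Proposition~\ref{prop:lip}(b) controls.

Let $G$ be minimizing with $|G|=n\ge n_0$, $\lambda=F(n)$, $\Lambda_n=n^{2/d}F(n)$. With $\chi(t)=(1-|t|)_+$ put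
\[
W(y)=\sum_{x\in\mathbb{Z}^d}U(x)\prod_{i=1}^d\chi\Bigl(\frac{y_i}h-x_i\Bigr),\qquad\Omega=\{W>0\}.
\]
Call the sets $h(x+[0,1]^d)$, $x\in\mathbb{Z}^d$, \emph{grid cubes}; their corners are the centers of the cells. On a grid cube, $W(y)$ is a convex combination of the values of $U$ at the $2^d$ corners, with weights that are positive in the interior. The function $W$ is Lipschitz with compact support, $\Omega$ is open and bounded, and every point of $\Omega$ lies within $\sqrt d\,h$ of $hG$.

\begin{lemma}\label{lem:interp}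
In this situation:
\begin{enumerate}
\item[(a)] $W\in H_0^1(\Omega)$ and $\int|\nabla W|^2\le\Lambda_n$;
\item[(b)] $1-\lambda/6\le\int W^2\le1$;
\item[(c)] $|\Omega\,\Delta\,G^*|\le Ch$, and so $\bigl||\Omega|-1\bigr|\le Ch$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functions $(W-\epsilon)_+$ are Lipschitz with compact support in $\Omega$ and converge to $W$ in $H^1$ as $\epsilon\downarrow0$, so $W\in H_0^1(\Omega)$. In the grid cube at $x$, with local coordinates $\xi=y/h-x\in[0,1]^d$,
\[
\partial_iW(y)=\sum_{\iota\in\{0,1\}^d,\ \iota_i=0}\ \prod_{j\ne i}\chi(\xi_j-\iota_j)\ \frac{U(x+\iota+e_i)-U(x+\iota)}h .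
\]
The $2^{d-1}$ weights sum to $1$, and each has mean $2^{1-d}$ over the cube. By Jensen's inequality, the integral of $(\partial_iW)^2$ over the cube is at most $2^{1-d}h^{d-2}$ times the sum of the squared differences of $U$ along the edges of the cube parallel to $e_i$. Each edge belongs to $2^{d-1}$ grid cubes, so $\int|\nabla W|^2\le h^{d-2}\mathcal{E}(U)=h^{-2}\mathcal{E}(u)=\Lambda_n$.

(b) The integral $\int_{\mathbb{R}}\chi(t-j)\chi(t-k)\,dt$ equals $\frac23$, $\frac16$, $0$ for $|j-k|=0$, $1$, $\ge2$. These are the entries of $I-\frac16L^{(1)}$, where $L^{(1)}$ is the Laplacian of $\mathbb{Z}$. So $\int W^2=\langle u,\prod_i(I-\frac16L_i)u\rangle$, where $L_if(x)=2f(x)-f(x+e_i)-f(x-e_i)$ and $\sum_iL_i=L$. Under the Fourier transform $\hat u(\xi)=\sum_xu(x)e^{-i\xi\cdot x}$, the operator $\frac16L_i$ becomes multiplication by $t_i(\xi)=\frac13(1-\cos\xi_i)\in[0,1]$. Integrate $1\ge\prod_i(1-t_i)\ge1-\sum_it_i$ against $(2\pi)^{-d}|\hat u|^2$ over $[-\pi,\pi]^d$ and use Parseval's identity and $\langle u,Lu\rangle=\lambda$.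

(c) By Corollary~\ref{cor:lower}, $U>0$ exactly on $G$. Almost every point $y$ lies in the interior of one grid cube and in exactly one cell, and that cell is centered at a corner of the cube. If all corners of the cube are in $hG$, then $y\in\Omega\cap G^*$. If none is, then $y\notin\Omega\cup G^*$. So up to a null set $\Omega\,\Delta\,G^*$ is covered by the grid cubes that have corners of both kinds. The edges of a cube connect all of its corners, so such a cube has an edge from $\partial G$, and there are at most $2^{d-1}|\partial G|\le Chn$ of them, each of volume $1/n$.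
\end{proof}

The Faber--Krahn inequality states that $\lambda_1(\Omega')\ge\lambda^*|\Omega'|^{-2/d}$ for every nonempty open set $\Omega'$ of finite measure.

\begin{proposition}\label{prop:asymp}
For $n\ge n_0$ we have $|\Lambda_n-\lambda^*|\le Ch$ and $|\Omega|^{2/d}\lambda_1(\Omega)-\lambda^*\le Ch$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:upperF} gives $\Lambda_n\le\lambda^*+Ch$. By Lemma~\ref{lem:interp}(a),(b), $\lambda\le1$ and $\lambda\le\Lambda_0h^2$, we have $\lambda_1(\Omega)\le\Lambda_n/(1-\lambda/6)\le\Lambda_n+Ch^2$. With the Faber--Krahn inequality and Lemma~\ref{lem:interp}(c), $\Lambda_n+Ch^2\ge\lambda^*(1+Ch)^{-2/d}\ge\lambda^*-Ch$. Finally $|\Omega|^{2/d}\lambda_1(\Omega)\le(1+Ch)(\lambda^*+Ch)\le\lambda^*+Ch$.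
\end{proof}

\section{Convergence to the ball}\label{sec:main}

A limit $W$ of the interpolants has energy at most $\lambda^*$ and is positive on a set of measure at most $1$. This set is only known to be measurable, so we prove directly that it is a ball. We recall the tools.

\emph{Symmetrization.} Let $W\ge0$ be in $H^1(\mathbb{R}^d)$. Its Schwarz symmetrization $W^\#$ is the function whose superlevel set $\{W^\#>t\}$ is, for each $t>0$, the open centered ball of volume $|\{W>t\}|$. Then $\int(W^\#)^2=\int W^2$, and the P\'olya--Szeg\H{o} inequality states that $W^\#\in H^1(\mathbb{R}^d)$ and $\int|\nabla W^\#|^2\le\int|\nabla W|^2$.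

\emph{Perimeter.} A measurable set $E$ has finite perimeter if the distributional gradient of $1_E$ is a finite vector measure. Its total variation is a finite Borel measure $\sigma_E$, and $\operatorname{Per}(E)=\sigma_E(\mathbb{R}^d)$. The isoperimetric inequality states that if $|E|<\infty$, then $\operatorname{Per}(E)\ge\operatorname{Per}(B)$ for a ball $B$ with $|B|=|E|$, with equality only if $E$ is a ball up to a null set. The coarea formula states that if $0\le f\in W^{1,1}(\mathbb{R}^d)$, then $\{f>t\}$ has finite perimeter for a.e.\ $t>0$ and $\int g|\nabla f|\,dy=\int_0^\infty\int g\,d\sigma_{\{f>t\}}\,dt$ for every Borel function $g\ge0$.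

\begin{lemma}\label{lem:rigid}
Let $W\in H^1(\mathbb{R}^d)$, $W\ge0$, $\int W^2=1$, $|\{W>0\}|\le1$ and $\int|\nabla W|^2\le\lambda^*$. Then there is $y_0\in\mathbb{R}^d$ such that $\{W>0\}$ equals $D+y_0$ up to a null set.
\end{lemma}

\begin{proof}
\emph{Step 1: the distribution function.} $W^\#$ vanishes outside $D$. The functions $W^\#((1+\epsilon)\,\cdot)$ have compact support in $D^\circ$ and converge to $W^\#$ in $H^1$, so $W^\#\in H_0^1(D^\circ)$. Then $\lambda^*\le\int|\nabla W^\#|^2\le\int|\nabla W|^2\le\lambda^*$, so $W^\#$ attains the infimum $\lambda^*$ and $W^\#=\varphi$ a.e. Let $t_1=\Phi(0)$, and for $0<t<t_1$ let $r(t)=\Phi^{-1}(t)$, a $C^1$ function because $\Phi'<0$, with $r(t)\uparrow\omega$ as $t\downarrow0$. With $\omega_d$ the volume of the ball of radius $1$,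
\[
\mu(t):=|\{W>t\}|=\omega_dr(t)^d,\qquad-\mu'(t)=\frac{I(t)}{|\Phi'(r(t))|}\in(0,\infty),\qquad I(t):=d\,\omega_dr(t)^{d-1},
\]
and $I(t)$ is the perimeter of a ball of volume $\mu(t)$. The substitution $t=\Phi(r)$ gives
\begin{equation}\label{eq:ballenergy}
\int_0^{t_1}\frac{I(t)^2}{-\mu'(t)}\,dt=\int_0^\omega d\,\omega_dr^{d-1}\Phi'(r)^2\,dr=\int|\nabla\varphi|^2=\lambda^*.
\end{equation}

\emph{Step 2: almost every superlevel set is a ball.} Fix a finite Borel representative of $\nabla W$ and write $E_t=\{W>t\}$, $\sigma_t=\sigma_{E_t}$. For $0\le a<b$ the truncation $f=\min\{\max\{W,a\},b\}-a$ has gradient $1_{\{a<W<b\}}\nabla W$ a.e. Both $f$ and $\nabla f$ are in $L^2$ and vanish a.e.\ off a set of measure at most $1$, so $f\in W^{1,1}(\mathbb{R}^d)$. Moreover $\{f>t\}=E_{a+t}$ for $0<t<b-a$, and $\{f>t\}=\emptyset$ for $t\ge b-a$. The coarea formula gives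
\begin{equation}\label{eq:coarea}
\int_{\{a<W<b\}}g|\nabla W|\,dy=\int_a^b\!\int g\,d\sigma_t\,dt\qquad(g\ge0\text{ Borel}).
\end{equation}
We use three choices of $g$. With $g=1_{\{\nabla W=0\}}$ the left side is $0$, so $\sigma_t(\{\nabla W=0\})=0$ for a.e.\ $t$. With $g=|\nabla W|^{-1}1_{\{\nabla W\ne0\}}$ and $k(t)=\int g\,d\sigma_t$ we get $\int_a^bk\le|\{a<W<b\}|\le\mu(a)-\mu(b)$ for $0<a<b<t_1$, so $k(t)\le-\mu'(t)$ for a.e.\ $t\in(0,t_1)$ by Lebesgue's differentiation theorem. With $g=|\nabla W|$ and $j(t)=\int|\nabla W|\,d\sigma_t$ we get $\int_0^{t_1}j\le\int|\nabla W|^2\le\lambda^*$. For a.e.\ $t\in(0,t_1)$, the Cauchy--Schwarz inequality applied to $1=|\nabla W|^{1/2}|\nabla W|^{-1/2}$, valid $\sigma_t$-a.e., gives $\operatorname{Per}(E_t)^2\le j(t)k(t)$. With the isoperimetric inequality,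
\[
j(t)\ge\frac{\operatorname{Per}(E_t)^2}{-\mu'(t)}\ge\frac{I(t)^2}{-\mu'(t)} .
\]
The left side has integral at most $\lambda^*$ and the right side has integral $\lambda^*$ by \eqref{eq:ballenergy}. So $\operatorname{Per}(E_t)=I(t)$ for a.e.\ $t\in(0,t_1)$, and for these $t$ the set $E_t$ is, up to a null set, a closed ball of radius $r(t)$.

\emph{Step 3: the limit $t\downarrow0$.} Choose such levels $s_k\downarrow0$, with balls $B_k$ of radius $r(s_k)\uparrow\omega$ and center $y_k$. For $k<l$, $E_{s_k}\subset E_{s_l}$, so $B_k\setminus B_l$ is null, which for closed balls means $B_k\subset B_l$ and $|y_k-y_l|\le r(s_l)-r(s_k)$. So $y_k$ converges to some $y_0$ with $|y_k-y_0|\le\omega-r(s_k)$, that is $B_k\subset D+y_0$. The union of the $B_k$ has volume $\lim\mu(s_k)=1$, lies in $D+y_0$, and equals $\{W>0\}$ up to a null set.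
\end{proof}

\begin{proposition}\label{prop:measure}
Let $G_n$ be minimizing with $|G_n|=n$. There are $z_n\in\mathbb{Z}^d$ with $|(G_n+z_n)^*\,\Delta\,D|\to0$.
\end{proposition}

\begin{proof}
Let $\gamma_n=\inf_{z\in\mathbb{Z}^d}|(G_n+z)^*\,\Delta\,D|$. It suffices to show that every subsequence of $(\gamma_n)$ has a further subsequence tending to $0$; then $\gamma_n\to0$, and we choose $z_n$ within $1/n$ of the infimum.

Translate so that $0\in G_n$, and let $W_n,\Omega_n$ be as in Section~\ref{sec:interp}. By Corollary~\ref{cor:density}(a), all $\Omega_n$ with $n\ge n_0$ lie in a fixed open ball $B$, so no mass escapes to infinity. By Lemma~\ref{lem:interp}, $(W_n)$ is bounded in $H^1_0(B)$. By Rellich's theorem (the embedding of $H_0^1(B)$ into $L^2(B)$ is compact), every subsequence has a further subsequence along which $W_n\to W$ in $L^2$, a.e., and weakly in $H^1_0(B)$. Extend $W$ by $0$. Then $W\ge0$, $\int W^2=1$ by Lemma~\ref{lem:interp}(b), and $\int|\nabla W|^2\le\liminf\Lambda_n\le\lambda^*$ by weak lower semicontinuity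 of the norm and Lemma~\ref{lem:upperF}. At a.e.\ point where $W>0$ we have $W_n>0$ for large $n$, so
\begin{equation}\label{eq:liminf}
1_{\{W>0\}}\le\liminf1_{\Omega_n}\quad\text{a.e.}
\end{equation}
Fatou's lemma and Lemma~\ref{lem:interp}(c) give $|\{W>0\}|\le1$. By Lemma~\ref{lem:rigid}, $\{W>0\}=D+y_0$ up to a null set. By \eqref{eq:liminf} and Fatou's lemma on $D+y_0$, $|\Omega_n\cap(D+y_0)|\to1$, and therefore
\[
|\Omega_n\,\Delta\,(D+y_0)|=|\Omega_n|+1-2|\Omega_n\cap(D+y_0)|\to0 .
\]
By Lemma~\ref{lem:interp}(c), $|G_n^*\,\Delta\,(D+y_0)|\to0$. Choose $z\in\mathbb{Z}^d$, depending on $n$, with $|hz+y_0|\le\sqrt d\,h/2$. By \eqref{eq:shift}, $\gamma_n\le|G_n^*\,\Delta\,(D-hz)|\le|G_n^*\,\Delta\,(D+y_0)|+Ch\to0$ along the subsequence.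
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $z_n$ from Proposition~\ref{prop:measure}. The graphs $G_n+z_n$ are minimizing, and Corollary~\ref{cor:density}(b) gives $d_H((G_n+z_n)^*,D)\le C\bigl(|(G_n+z_n)^*\,\Delta\,D|^{1/d}+h\bigr)\to0$.
\end{proof}

\section{Rates, holes and almost minimizing graphs}\label{sec:rates}

We complete the proof of Theorem~\ref{thm:quant}. Part (i) is Proposition~\ref{prop:gain} and Lemma~\ref{lem:gainupper}; part (ii) is Corollary~\ref{cor:lower}, Lemma~\ref{lem:sup}(a) and Proposition~\ref{prop:lip}(a); part (iii) is Proposition~\ref{prop:lip}(b); part (iv) is Proposition~\ref{prop:density}; part (v) is Proposition~\ref{prop:asymp}. These hold for $n\ge n_0$. In the proofs of (vi) and (vii), ``$n$ large'' means larger than a number depending only on $d$, and $N$ is the largest of these numbers.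

\subsection*{The bound in measure and the outer inclusion}
For an open set $\Omega'$ of finite positive measure let $\mathcal{A}(\Omega')=\inf\{|\Omega'\,\Delta\,B|/|\Omega'|:\ B\text{ a ball},\ |B|=|\Omega'|\}$. The sharp quantitative Faber--Krahn inequality \cite{BDV} states that there is $\sigma_d>0$ with
\[
|\Omega'|^{2/d}\lambda_1(\Omega')-|B|^{2/d}\lambda_1(B)\ge\sigma_d\,\mathcal{A}(\Omega')^2
\]
for all such $\Omega'$, where $B$ is any ball; by scaling, $|B|^{2/d}\lambda_1(B)=\lambda^*$. It replaces the compactness argument of Section~\ref{sec:main}. Apply it to the set $\Omega$ of Section~\ref{sec:interp}. By Proposition~\ref{prop:asymp}, $\mathcal{A}(\Omega)\le Ch^{1/2}$, so there is a ball $B'$ with $|B'|=|\Omega|$ and $|\Omega\,\Delta\,B'|\le Ch^{1/2}$. Replace $\Omega$ by $G^*$, then $B'$ by the concentric ball of volume $1$, then its center by a nearest point of $h\mathbb{Z}^d$. By Lemma~\ref{lem:interp}(c) and \eqref{eq:shift}, each step changes the measure of the symmetric difference by at most $Ch$. After the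 corresponding integer translation of $G$, which we fix from now on, $|G^*\,\Delta\,D|\le Ch^{1/2}=Cn^{-1/(2d)}$.

For $n$ large, Corollary~\ref{cor:density}(b) gives $d_H(G^*,D)\le Ch^{1/(2d)}$. A point within distance $s$ of $D$ lies in $(1+s/\omega)D$, and $h^{1/(2d)}=n^{-1/(2d^2)}$. This is the outer inclusion.

\subsection*{The inner inclusion}
A small Hausdorff distance allows $G$ to miss vertices deep inside $D$. To exclude this, we show that $W$ is close in $L^2$ to a multiple of the first eigenfunction of a slightly larger ball, which is bounded below inside $D$. A missing vertex $x_0$, on the other hand, forces $W$ to be small on a ball of macroscopic size around $hx_0$, by Proposition~\ref{prop:lip}(a).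

Every point of $\Omega$ lies within $\sqrt d\,h$ of $hG\subset G^*$. So there is $\varepsilon=Ch^{1/(2d)}$ with $C\ge1$, and $\varepsilon\le1$ for $n$ large, such that $\Omega\subset D_\varepsilon:=(1+\varepsilon)D^\circ$. Then $W\in H_0^1(D_\varepsilon)$. The normalized first eigenfunction of $D_\varepsilon$ is $\varphi_\varepsilon(y)=(1+\varepsilon)^{-d/2}\varphi(y/(1+\varepsilon))$, with eigenvalue $\lambda_\varepsilon=(1+\varepsilon)^{-2}\lambda^*\ge\lambda^*-2\lambda^*\varepsilon$, and on the orthogonal complement of $\varphi_\varepsilon$ the Rayleigh quotient is at least $(1+\varepsilon)^{-2}\lambda_2\ge\lambda_\varepsilon+\frac14(\lambda_2-\lambda^*)$. Write $W=\beta\varphi_\varepsilon+W^\perp$ with $\int W^\perp\varphi_\varepsilon=0$, so $\beta=\int W\varphi_\varepsilon\ge0$. The eigenvalue equation gives $\int\nabla W^\perp\cdot\nabla\varphi_\varepsilon=0$, hence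
\[
\int|\nabla W|^2=\lambda_\varepsilon\beta^2+\int|\nabla W^\perp|^2\ge\lambda_\varepsilon\int W^2+\tfrac14(\lambda_2-\lambda^*)\int(W^\perp)^2 .
\]
By Lemmas~\ref{lem:upperF} and~\ref{lem:interp}, $\int|\nabla W|^2\le\lambda^*+Ch$ and $\lambda_\varepsilon\int W^2\ge\lambda^*-2\lambda^*\varepsilon-Ch^2$. Since $h\le\varepsilon$,
\begin{equation}\label{eq:L2close}
\int(W-\beta\varphi_\varepsilon)^2\le C\varepsilon,
\end{equation}
and $\beta^2=\int W^2-\int(W^\perp)^2\ge\frac14$ for $n$ large.

Let $x_0\notin G$ with $hx_0\in D$, and $s=\operatorname{dist}(hx_0,\partial D)$. If $|y-hx_0|\le s/2$, then $\operatorname{dist}(y,\partial D_\varepsilon)\ge s/2$, and \eqref{eq:phi-lower} gives $\varphi_\varepsilon(y)\ge c_D(1+\varepsilon)^{-d/2-1}s/2\ge c_5s$ with $c_5=2^{-d/2-2}c_D$. By Proposition~\ref{prop:lip}(a), $U(z)\le C_4|hz-hx_0|$ for all $z\in\mathbb{Z}^d$. Since $W(y)$ is a convex combination of values $U(z)$ with $|hz-y|\le\sqrt d\,h$, we get $W(y)\le C_4(|y-hx_0|+\sqrt d\,h)$. Fix $b\in(0,\frac12]$ with $C_4b(1+\sqrt d)\le c_5/4$.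 If $h\le bs$, then for $|y-hx_0|\le bs$ we have $W(y)\le c_5s/4$ and $\beta\varphi_\varepsilon(y)\ge c_5s/2$. Integrating $(W-\beta\varphi_\varepsilon)^2\ge(c_5s/4)^2$ over this ball and using \eqref{eq:L2close}, $cs^{d+2}\le C\varepsilon$. If $h>bs$, then $s<h/b$. In both cases
\[
s\le s_n:=Ch^{1/(2d(d+2))}=Cn^{-1/(2d^2(d+2))}.
\]
Now let $y\in D$ with $\operatorname{dist}(y,\partial D)>s_n+\sqrt d\,h/2$, and let $K(x)$ be a cell containing $y$. Then $|hx-y|\le\sqrt d\,h/2$, so $hx\in D$ and $\operatorname{dist}(hx,\partial D)>s_n$. Hence $x\in G$ and $y\in G^*$. This gives the inner inclusion.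

Write the two inclusions as $(1-a)D\subset G^*\subset(1+a')D$, with $a<1$ for $n$ large. Then $\partial G^*$ lies in the shell $(1-a)\omega\le|y|\le(1+a')\omega$, and every ray from the origin meets $\partial G^*$. So $d_H(\partial G^*,\partial D)\le\omega\max\{a,a'\}$, and (vi) is proved.

\subsection*{Almost minimizing graphs}
By (i), giving up $k$ vertices changes $F$ by about $kn^{-1-2/d}$, a relative change of $k/n$. For $k$ of order $n^{1/d}$ this tends to $0$ because $d\ge2$, and $k$ vertices in a row have macroscopic length.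

Let $k=\lceil4R\operatorname{diam}D\rceil$, with $n$ so large that $k\le n/2$. Let $G'$ be minimizing with $|G'|=n-k$, let $y\in G'$ have the largest first coordinate, and put $G_n=G'\cup\{y+e_1,\dots,y+ke_1\}$. The added points are not in $G'$, so $|G_n|=n$. By monotonicity of $\lambda_D$ and Lemma~\ref{lem:gainupper},
\[
\lambda_D(G_n)\le F(n-k)\le F(n)+Ck(n/2)^{-1-2/d}\le F(n)+Cn^{-1-1/d}\le\bigl(1+Cn^{-1+1/d}\bigr)F(n),
\]
where the last step uses $F(n)\ge cn^{-2/d}$, which holds for $n$ large by (v). The set $G_n^*$ contains $hy$ and $h(y+ke_1)$, so $\operatorname{diam}G_n^*\ge kh\ge4\operatorname{diam}D$. For compact $X$ we have $\operatorname{diam}X\le\operatorname{diam}D+2d_H(X,D)$, by moving two points of $X$ to nearest points of $D$. So $d_H(G_n^*+t,D)\ge\frac32\operatorname{diam}D\ge\operatorname{diam}D$ for every $t\in\mathbb{R}^d$. This proves (vii) and completes the proof of Theorem~\ref{thm:quant}. \qed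

\begin{thebibliography}{9}

\bibitem{BDV}
Brasco, De Philippis, Velichkov, Duke Math. J. 164 (2015).

\bibitem{Lawler}
Lawler, \emph{Intersections of Random Walks}.

\bibitem{SR}
Yakov Shlapentokh-Rothman, \emph{An Asymptotic Faber-Krahn Inequality for the Combinatorial Laplacian on $\mathbb{Z}^2$}, arXiv:1008.4092 (2010).

\end{thebibliography}
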